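\title{A central limit theorem for the partial quotients of reduced fractions with fixed denominator}

\begin{abstract}
Let $a$ be a uniformly random residue coprime to $N$. We prove that the number of partial quotients of $a/N$ in a fixed interval $[b,c]$ satisfies a central limit theorem as $N\to\infty$ through all integers, with the same variance constant as in the theorem of Baladi and Vall\'ee, where the denominator is averaged as well. The same holds for $\sum_i f(a_i)$ whenever $f\not\equiv0$ and $f(k)=O(k^{1/2-\eta})$. The first half of the expansion is read off from $a/N$ and the second half from $\bar a/N$, where $a\bar a\equiv1\pmod N$. We show that step functions of $a$ and of $\bar a$ with up to $3N^{1-2\varepsilon}$ steps are asymptotically uncorrelated, by means of a spectral gap in $\operatorname{SL}_2(\mathbb{Z}/N\mathbb{Z})$, uniform in $N$, for averages over unipotent matrices with entries up to $N^{\varepsilon}$.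
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For an integer $N\ge3$ let $\mathbb{Z}_N^*$ be the set of $a\in\{1,\dots,N-1\}$ with $\gcd(a,N)=1$. Each fraction $a/N$ has a continued fraction expansion $[0;a_1,\dots,a_r]$, which is unique once we require $a_r\ge2$. The partial quotients $a_1,\dots,a_r$, which we also call \emph{digits}, are the quotients in Euclid's algorithm applied to $N$ and $a$. For integers $1\le b\le c$ let
\[
L_{[b,c]}\Big(\frac aN\Big)=\sum_{i=1}^r\mathbf{1}_{\{b\le a_i\le c\}},\qquad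
\mu_{[b,c]}=\frac{12}{\pi^2}\sum_{k=b}^c\log\Big(1+\frac1{k(k+2)}\Big).
\]
The constant $\mu_{[b,c]}$ comes from the digits of real numbers. Let $Tx=1/x-\lfloor1/x\rfloor$ be the Gauss map, $a_1(x)=\lfloor1/x\rfloor$ the first digit, and
\[
dm=\frac{dx}{(1+x)\log2},\qquad \lambda=\frac{12\log2}{\pi^2}.
\]
The Gauss measure $m$ is a $T$-invariant probability measure on $(0,1)$, and integration over $(\frac1{k+1},\frac1k]$ gives
\begin{equation}\label{eq:digitlaw}
m(a_1=k)=\frac1{\log2}\log\Big(1+\frac1{k(k+2)}\Big).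
\end{equation}
By L\'evy's theorem the denominator of the $n$-th convergent of almost every real number grows like $e^{n/\lambda}$. A fraction with denominator $N$ should therefore have about $\lambda\log N$ digits, each lying in $[b,c]$ with probability $m(b\le a_1\le c)$, and $\lambda\,m(b\le a_1\le c)=\mu_{[b,c]}$.

Two known results frame the question.
\begin{enumerate}
\item[(i)] For every $C>0$, all $N\ge3$ and all $1\le b\le c$ with $b\le(\log N)^C$,
\[
\frac1{\varphi(N)}\sum_{a\in\mathbb{Z}_N^*}L_{[b,c]}(a/N)=\mu_{[b,c]}\log N+O\Big(\frac{(\log\log N)^3}{b}\Big),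
\]
\[
\frac1{\varphi(N)}\sum_{a\in\mathbb{Z}_N^*}\big(L_{[b,c]}(a/N)-\mu_{[b,c]}\log N\big)^2\ll\frac{(\log N)^2}{b^4}+\frac{\log N\log\log N}{b},
\]
with implied constants depending only on $C$.
\item[(ii)] (Baladi--Vall\'ee) Fix $1\le b\le c$ and let $a/N$ be a uniformly random reduced fraction in $(0,1)$ with denominator $N\le Q$. There is $\sigma_{[b,c]}>0$ such that $\big(L_{[b,c]}(a/N)-\mu_{[b,c]}\log N\big)/\big(\sigma_{[b,c]}\sqrt{\log N}\big)$ converges in distribution to the standard normal law as $Q\to\infty$.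
\end{enumerate}
For fixed $b$ the second bound in (i) has order $(\log N)^2$, while the fluctuations in (ii) have variance of order $\log N$; and an average over all denominators up to $Q$ says nothing about a sparse sequence of denominators such as the powers of $2$. The question posed in \cite{ABH} is whether the average over the denominator can be removed: for fixed $1\le b\le c$ and $a$ uniform on $\mathbb{Z}_N^*$, is there a constant $\sigma_{[b,c]}>0$ for which the normalized quantity in (ii) converges to the standard normal law as $N\to\infty$?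

\subsection{The central limit theorem}

The answer is yes, for $N\to\infty$ through all integers and with the constant of (ii). For $f:\mathbb{N}\to\mathbb{R}$ put
\[
L_f(a/N)=\sum_{i=1}^rf(a_i),\qquad \mu_f=\frac{12}{\pi^2}\sum_{k\ge1}f(k)\log\Big(1+\frac1{k(k+2)}\Big).
\]

\begin{theorem}\label{thm:clt}
Let $f\not\equiv0$ satisfy $f(k)=O(k^{1/2-\eta})$ for some $\eta>0$, and put $g(x)=f(a_1(x))-\mu_f\log(1/x)$. Then $\int g\,dm=0$, the series
\[
V_f=\int g^2\,dm+2\sum_{k\ge1}\int g\cdot g\circ T^k\,dm
\]
converges absolutely, and $\sigma_f^2:=\lambda V_f>0$. For $a$ uniform on $\mathbb{Z}_N^*$,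
\[
\frac{L_f(a/N)-\mu_f\log N}{\sigma_f\sqrt{\log N}}\ \xrightarrow{\ d\ }\ \mathcal{N}(0,1)\qquad(N\to\infty).
\]
\end{theorem}

The choice $f=\mathbf{1}_{[b,c]}$ answers the question, and in Section~\ref{sec:constant} we show that $\sigma_f$ is then the constant of Baladi and Vall\'ee. The results (i) and (ii) are not used in the proof of Theorem~\ref{thm:clt}.

The function $g$ is explained by an exact identity. If $N=n_0>n_1=a>n_2>\dots>n_r=1$ are the remainders in Euclid's algorithm, then $T^j(a/N)=n_{j+1}/n_j$ for $j<r$, these ratios multiply to $1/N$, and so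
\[
L_f(a/N)-\mu_f\log N=\sum_{j=0}^{r-1}g\big(T^j(a/N)\big).
\]
The quantity in Theorem~\ref{thm:clt} is thus a sum of $g$ along an orbit of $T$ with about $\lambda\log N$ terms. Along the orbit of a random real number such sums have variance $V_f$ per term, so $\lambda V_f\log N$ is the variance one would guess. The term $\mu_f\log(1/x)$ records that the denominator is fixed and the number of digits is random. For $f\equiv1$ the product $\prod_k\frac{(k+1)^2}{k(k+2)}$ telescopes to $2$, so $\mu_f=\lambda$, and $L_f(a/N)=r$ is the number of steps in Euclid's algorithm; here all fluctuation of $g=1-\lambda\log(1/x)$ comes from the second term.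

\subsection{The two halves of the expansion}

The orbit of $a/N$ imitates the orbit of a random real number only for a while. Let $q_j$ be the denominator of $[0;a_1,\dots,a_j]$. Prescribing $a_1,\dots,a_j$ confines $x$ to an interval of length about $q_j^{-2}$, and the points $a/N$ have spacing at least $1/N$. So the distribution of $a/N$ in $(0,1)$ controls the digits with $q_j<\sqrt N$, which are about half of all digits. The other half becomes visible when the expansion is read backwards: the reversed fraction $[0;a_r,\dots,a_1]$ equals $\bar a/N$ or $1-\bar a/N$, where $\bar a\in\mathbb{Z}_N^*$ is the inverse of $a$ modulo $N$.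

\begin{example}\label{ex:47}
Take $17/47=[0;2,1,3,4]$. The reversed fraction is $[0;4,3,1,2]=11/47$, and $17\cdot11=4\cdot47-1$, so $\bar a=36$ and $11/47=1-\bar a/N$. Let $q_j^*$ be the denominator of $[0;a_4,\dots,a_j]$.
\[
\begin{array}{c|cccc}
j&1&2&3&4\\ \hline
a_j&2&1&3&4\\
q_j&2&3&11&47\\
q_j^*&47&17&13&4
\end{array}
\]
Cut at $Q=4$. The digits with $q_j\le4$ are $a_1=2$, $a_2=1$; they express that $a/N\in(\frac13,\frac25)$. The only digit with $q_j^*\le4$ is $a_4=4$; it expresses that $1-\bar a/N\in(\frac15,\frac14)$. The digit $a_3$ is seen from neither side, and no digit is seen from both.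
\end{example}

In general, up to a few middle digits, $L_f(a/N)$ is a step function of $a/N$ plus a step function of $\bar a/N$. Each summand is asymptotically normal with variance $\frac12\sigma_f^2\log N$, because $a$ and $\bar a$ are each uniform on $\mathbb{Z}_N^*$. For the mean this suffices. For the limit law of the sum one needs the two summands to be asymptotically independent, and this is the heart of the paper.

\begin{theorem}[Independence of the two halves]\label{thm:indep}
Let $0<\varepsilon\le\frac1{10}$. There are $c_0=c_0(\varepsilon)>0$ and $N_0(\varepsilon)$ such that the following holds for $N\ge N_0$. If $F,G:\mathbb{Z}/N\mathbb{Z}\to\mathbb{C}$ satisfy $|F|,|G|\le1$ and each is constant on the blocks of some partition of $\{0,\dots,N-1\}$ into at most $3N^{1-2\varepsilon}$ intervals, then, with $\mathbb{E}F=\frac1N\sum_{a\bmod N}F(a)$,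
\[
\Big|\frac1{\varphi(N)}\sum_{a\in\mathbb{Z}_N^*}F(a)G(\bar a)-\mathbb{E}F\cdot\mathbb{E}G\Big|\le N^{-c_0}.
\]
\end{theorem}

Write $e(x)=e^{2\pi ix}$. Some bound on the number of blocks is needed: if $N$ is prime, $F(a)=e(a/N)$, $G(b)=e(-\bar b/N)$ for $b\ne0$ and $G(0)=0$, then the first average is $1$ and $\mathbb{E}F=0$. On the other hand, the theorem cannot be proved by counting points $(a,\bar a)$ in each product of two blocks, since there may be $N^{2-4\varepsilon}$ such products and there are fewer than $N$ points. What survives is cancellation against test functions of product form, and this is the form that the characteristic function of a sum of two terms has.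

The proof of Theorem~\ref{thm:indep} places $F$ and $G$ on the projective line over $\mathbb{Z}/N\mathbb{Z}$, where $F$ is almost invariant under short upper triangular unipotent matrices and $G$ under short lower triangular ones. A spectral gap in $\operatorname{SL}_2(\mathbb{Z}/N\mathbb{Z})$ then forces the two functions to be almost orthogonal. The paper proceeds from the top down: Sections~\ref{sec:cut}--\ref{sec:proofclt} deduce Theorem~\ref{thm:clt} from Theorem~\ref{thm:indep}, Section~\ref{sec:line} deduces Theorem~\ref{thm:indep} from the spectral gap (Proposition~\ref{prop:gap}), and Section~\ref{sec:gap} proves the gap.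

\medskip\noindent\textbf{Conventions.} $\mathbf{P}_N$ and $\mathbf{E}_N$ refer to $a$ uniform on $\mathbb{Z}_N^*$, and $\operatorname{Leb}$ is Lebesgue measure on $(0,1)$. With $\tau(n)$ the number of divisors and $\omega(n)$ the number of distinct prime factors of $n$, we use the elementary bounds
\begin{equation}\label{eq:arith}
2^{\omega(N)}\le\tau(N)=N^{o(1)},\qquad \sum_{d\mid N}\frac1d\le\frac N{\varphi(N)}\ll\log\log N .
\end{equation}

\section{Cutting the expansion in the middle}\label{sec:cut}

In Sections~\ref{sec:cut}--\ref{sec:proofclt} the function $f$ is fixed as in Theorem~\ref{thm:clt}, $\mu=\mu_f$, and implied constants may depend on $f$.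

\subsection{Convergents}

For $x\in(0,1)$ let $a_j(x)=\lfloor1/T^{j-1}x\rfloor$ as long as $T^{j-1}x\ne0$. For rational $x$ the algorithm stops at the first $r$ with $T^rx=0$, and $a_r=1/T^{r-1}x\ge2$, so it produces the normalized expansion. Conversely, if $b_1,\dots,b_k$ are positive integers and $z>1$ is real, then $x=[0;b_1,\dots,b_k,z]$ has first digits $b_1,\dots,b_k$ and $T^kx=1/z$, because $y=1/(b+t)$ with $b\ge1$ an integer and $t\in(0,1)$ has $y\in(0,1)$, $a_1(y)=b$, $Ty=t$.

The matrix $\mathcal{M}(b)=\left(\begin{smallmatrix}0&1\\1&b\end{smallmatrix}\right)$ acts as the M\"obius map $t\mapsto1/(b+t)$. For a word $a_1,\dots,a_k$ of positive integers define $p_j,q_j$ $(-1\le j\le k)$ by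
\begin{equation}\label{eq:matrix}
\mathcal{M}(a_1)\cdots\mathcal{M}(a_j)=\begin{pmatrix}p_{j-1}&p_j\\q_{j-1}&q_j\end{pmatrix},\qquad p_{j-1}q_j-p_jq_{j-1}=(-1)^j,
\end{equation}
the empty product being the identity. Then $p_j/q_j=[0;a_1,\dots,a_j]$ in lowest terms, and $q_{j+1}=a_{j+1}q_j+q_{j-1}$. Hence $q_j$ is nondecreasing, $q_{j+2}\ge2q_j$ for $j\ge0$, and, as $q_2\ge q_1=a_1$,
\begin{equation}\label{eq:growth}
q_j^2\ge a_1^2\,2^{j-2}\qquad(j\ge1).
\end{equation}
If $x$ has first digits $a_1,\dots,a_k$, then $x$ is the image of $T^kx$ under $\mathcal{M}(a_1)\cdots\mathcal{M}(a_k)$: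
\begin{equation}\label{eq:mobius}
x=\frac{p_k+p_{k-1}T^kx}{q_k+q_{k-1}T^kx}.
\end{equation}
So the points with these first digits (a \emph{cylinder of rank $k$}) fill an interval of length $1/(q_k(q_k+q_{k-1}))\le q_k^{-2}$. Moreover \eqref{eq:mobius} and the determinant identity give $|q_{k-1}x-p_{k-1}|=(q_k+q_{k-1}T^kx)^{-1}$ and $|q_kx-p_k|=T^kx\,(q_k+q_{k-1}T^kx)^{-1}$. The ratio of these is $T^kx$, and $|q_{-1}x-p_{-1}|=1$, so
\begin{equation}\label{eq:product}
\prod_{j=0}^{k-1}T^jx=|q_{k-1}x-p_{k-1}|=\frac1{q_k+q_{k-1}T^kx}\in\Big[\frac1{2q_k},\frac1{q_k}\Big].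
\end{equation}

\subsection{Stopping at a given denominator}

For $x\in(0,1)$ and $Q\ge1$ let
\[
L_f(x;Q)=\sum_{j\ge1:\ q_j(x)\le Q}f(a_j(x)),\qquad \Delta_Q(x)=L_f(x;Q)-\mu\log Q .
\]
We stop at a denominator and not after a fixed number of digits, because this makes $L_f(\cdot\,;Q)$ a step function all of whose steps are long.

\begin{lemma}\label{lem:partition}
Let $Q\ge1$. There are disjoint open intervals, called \emph{$Q$-intervals}, whose closures cover $[0,1]$, such that
\begin{enumerate}
\item[(a)] each has length at least $1/(2Q^2)$, so there are at most $2Q^2$ of them;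
\item[(b)] the endpoints are rationals with denominator at most $2Q$;
\item[(c)] for every $Q'\in[1,Q]$ the function $L_f(\cdot\,;Q')$ is constant on each $Q$-interval.
\end{enumerate}
In particular, if $2Q<N$ and $a\in\mathbb{Z}_N^*$, then $a/N$ lies in a $Q$-interval.
\end{lemma}

\begin{proof}
For each word $a_1,\dots,a_j$ $(j\ge0)$ with $q_j\le Q$ let $k_0\ge1$ be minimal with $k_0q_j+q_{j-1}>Q$, and let $I$ be the set of $x=[0;a_1,\dots,a_j,z]=\frac{p_jz+p_{j-1}}{q_jz+q_{j-1}}$ with $z>k_0$. This is the open interval with endpoints $\frac{p_j}{q_j}$ and $\frac{k_0p_j+p_{j-1}}{k_0q_j+q_{j-1}}$, of length $\frac1{q_j(k_0q_j+q_{j-1})}$. We have $k_0q_j+q_{j-1}\le Q+q_j\le2Q$: for $k_0\ge2$ by minimality, and for $k_0=1$ because $q_{j-1}\le Q$. This gives (b) and the length in (a). Every $x\in I$, rational or not, has first digits $a_1,\dots,a_j$ and then $a_{j+1}=\lfloor z\rfloor\ge k_0$, so $q_j\le Q<q_{j+1}$. Thus $x$ determines $j$ and the word, so the intervals are disjoint; and the digits with denominator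 at most $Q'\le Q$ are among $a_1,\dots,a_j$, which gives (c). Every irrational $x$ has a $j$ with $q_j\le Q<q_{j+1}$ and lies in the corresponding $I$, so the finitely many closures cover $[0,1]$.
\end{proof}

\subsection{The splitting}

Put
\[
Q_1=N^{1/2}(\log N)^{-2},\qquad Q_2=N/Q_1=N^{1/2}(\log N)^2 .
\]
The power of $\log N$ is a compromise. It leaves only $O(\log\log N)$ digits in the middle, and it makes every $Q_1$-interval longer than $(\log N)^4/(2N)$, which is what the sieve in Section~\ref{sec:proofclt} needs.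

\begin{proposition}\label{prop:split}
With $\mathbf{P}_N$-probability $1-o(1)$,
\[
L_f(a/N)-\mu\log N=\Delta_{Q_1}(a/N)+\Delta_{Q_1}(\bar a/N)+O\big((\log\log N)^3\big).
\]
\end{proposition}

\begin{proof}
Let $N$ be large, $a/N=[0;a_1,\dots,a_r]$, so $p_r=a$, $q_r=N$, and let $t=(\log\log N)^4$.

\emph{Reversal.} The matrices $\mathcal{M}(b)$ are symmetric, so transposing \eqref{eq:matrix} with $j=r$ gives $x^*:=[0;a_r,\dots,a_1]=q_{r-1}/N$. The determinant identity gives $aq_{r-1}\equiv(-1)^{r-1}\pmod N$, so $x^*\in\{\bar a/N,\,1-\bar a/N\}$. Let $(p_j^*,q_j^*)^{T}$ be the second column of $\mathcal{M}(a_j)\cdots\mathcal{M}(a_r)$; then $0\le p_j^*\le q_j^*$, and by transposition $q_j^*$ is also the denominator of $[0;a_r,\dots,a_j]$. Splitting the product $\mathcal{M}(a_1)\cdots\mathcal{M}(a_r)$ before the $j$-th factor and reading the lower right entry gives $N=q_{j-2}p_j^*+q_{j-1}q_j^*$, so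
\begin{equation}\label{eq:euler}
q_{j-1}q_j^*\le N\le2q_{j-1}q_j^*\qquad(1\le j\le r).
\end{equation}

\emph{Decomposition.} We claim that $L_f(x^*;Q_1)=\sum_{j:\,q_j^*\le Q_1}f(a_j)$. If $a_1\ge2$, the reversed expansion is normalized and this is the definition. If $a_1=1$, the normalized expansion is $[0;a_r,\dots,a_3,a_2+1]$. Its last digit has denominator $N>Q_1$, and the two digits it replaces have $q_1^*=N$ and $q_2^*\ge N/(2q_1)=N/2$, so none of them is counted on either side. Next, no $j$ has both $q_j\le Q_1$ and $q_j^*\le Q_1$, since \eqref{eq:euler} would give $N\le2Q_1^2<N$. Therefore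
\[
L_f(a/N)=L_f(a/N;Q_1)+L_f(x^*;Q_1)+\mathcal{R},
\]
where $\mathcal{R}$ is the sum of $f(a_j)$ over the \emph{middle} indices, those with $q_j>Q_1$ and $q_j^*>Q_1$. A middle index has $q_{j-1}<Q_2$ by \eqref{eq:euler}. If $j_0<j_1$ are the smallest and largest middle indices, then $Q_1<q_{j_0}\le q_{j_1-1}<Q_2$; since $q_{j+2}\ge2q_j$ and $Q_2/Q_1=(\log N)^4$, there are $O(\log\log N)$ middle indices.

\emph{Middle digits are small.} For bounded $f$ we already have $\mathcal{R}\ll\log\log N$. In general we must exclude a large middle digit. Suppose $j$ is a middle index with $a_j>t$. Put $q=q_{j-1}$ and $\rho=|aq-p_{j-1}N|$; here $\rho\ge1$ because $1\le q<N$ and $\gcd(a,N)=1$. By \eqref{eq:product}, $\rho\le N/q_j<Q_2$ and $q\rho\le Nq_{j-1}/q_j\le N/a_j<N/t$. Also $q<Q_2$ and $aq\equiv\pm\rho\pmod N$. Let $d=\gcd(q,N)$. Then $d\mid\rho$, and for given $q$, $\rho$ and sign the congruence has at most $d$ solutions $a$. Write $q=dq'$, $\rho=d\rho'$, $U=Q_2/d$, $Z=N/(td^2)$, so that $q',\rho'\le U$, $q'\rho'<Z$ and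 $U^2/Z=t(\log N)^4$. The number of pairs $(q',\rho')$ is at most
\[
\sum_{q'\le Z/U}U+\sum_{Z/U<q'\le U}\frac Z{q'}\le Z+Z\Big(1+\log\frac{U^2}Z\Big)\ll Z\log\log N .
\]
Summing over $d$ and using \eqref{eq:arith}, the number of such $a$ is
\[
\ll\sum_{d\mid N}d\cdot\frac{N\log\log N}{td^2}\ll\frac Nt(\log\log N)^2\ll\frac{\varphi(N)}{\log\log N}.
\]
For all other $a$ each middle digit has $|f(a_j)|\ll t^{1/2}$, so $\mathcal{R}\ll(\log\log N)^3$.

\emph{Reflection.} It remains to replace $x^*$ by $\bar a/N$. Let $x\in(0,\frac12)$ have digits $x_1\ge2,x_2,\dots$. With $s=Tx$ we have $1-x=\frac{x_1-1+s}{x_1+s}=[0;1,x_1-1+s]$, so $1-x=[0;1,x_1-1,x_2,\dots]$, and this is normalized (if $s=0$ then $x_1\ge3$). Its denominators satisfy $q_1'=1=q_0$ and $q_2'=x_1=q_1$, hence $q_{j+1}'=q_j$ for all $j$ by the recurrence. Therefore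
\[
L_f(1-x;Q)-L_f(x;Q)=f(1)+\mathbf{1}_{\{x_1\le Q\}}\big(f(x_1-1)-f(x_1)\big).
\]
Apply this to $x=\min(\bar a/N,1-\bar a/N)$. At most $2N/t=o(\varphi(N))$ values of $a$ have $x<1/t$. For the others $x_1\le t$, so $L_f(x^*;Q_1)-L_f(\bar a/N;Q_1)\ll t^{1/2}$.

Since $2\log Q_1=\log N-4\log\log N$, the proposition follows.
\end{proof}

\section{Digits of a random real number up to denominator $Q$}\label{sec:real}

We now find the limit law of $\Delta_Q(x)$ for Lebesgue-random $x$. The natural setting is the stationary sequence of digits under $m$; we then change the measure, and finally replace a fixed number of digits by the random number of digits with $q_j\le Q$. Besides the invariance of $m$ we use two classical facts.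
\begin{enumerate}
\item[(M)] \emph{Exponential $\psi$-mixing.} There are $C$ and $\varrho<1$ such that for all $k,l\ge1$ and $X,Y\in L^1(m)$ with $X$ depending only on $a_1,\dots,a_l$,
\[
\Big|\int X\cdot Y\circ T^{l+k}\,dm-\int X\,dm\int Y\,dm\Big|\le C\varrho^k\|X\|_1\|Y\|_1 .
\]
\item[(L)] \emph{L\'evy's theorem.} $\frac1n\log q_n\to\frac{\pi^2}{12\log2}=\frac1\lambda$ almost everywhere.
\end{enumerate}
Let $S_n=\sum_{j<n}g\circ T^j$ and $c_k=\int g\cdot g\circ T^k\,dm$.

\subsection{The variance}

\begin{lemma}\label{lem:cov}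
We have $g\in L^2(m)$ and $\int g\,dm=0$. For each $l\ge1$ there is a function $g_l$ of $a_1,\dots,a_l$ with $\|g-g_l\|_\infty\le8|\mu|2^{-l}$. The numbers $c_k$ decay exponentially, so $V_f$ converges absolutely.
\end{lemma}

\begin{proof}
By \eqref{eq:digitlaw}, $\int f(a_1)\,dm=\frac{\pi^2}{12\log2}\mu$, and $\int_0^1\frac{\log(1/x)}{1+x}dx=\sum_{n\ge0}\frac{(-1)^n}{(n+1)^2}=\frac{\pi^2}{12}$; so $\int g\,dm=0$. Since $f(k)^2=O(k^{1-2\eta})$ and $m(a_1=k)=O(k^{-2})$, we have $f(a_1)\in L^2(m)$, and $\log x\in L^2(m)$. If $x,x'$ lie in one cylinder of rank $l$, then $|x-x'|\le q_l^{-2}$ and $x,x'\ge\frac1{a_1+1}\ge\frac1{2a_1}$, so $|\log x-\log x'|\le2a_1q_l^{-2}\le8\cdot2^{-l}$ by \eqref{eq:growth}. Let $g_l$ be the $m$-average of $g$ over the cylinder. For $k\ge2$ and $l=\lfloor k/2\rfloor$, invariance, (M) and $\int g\,dm=0$ give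
\[
|c_k|\le\|g-g_l\|_\infty\|g\|_1+C\varrho^{k-l}\|g_l\|_1\|g\|_1\ll2^{-k/2}+\varrho^{k/2}.\qedhere
\]
\end{proof}

This is where the exponent in the growth condition matters: for $f(k)=k^{1/2}$ the integral $\int f(a_1)^2\,dm$ diverges.

The variance $V_f$ can only vanish if $g=h-h\circ T$ for some $h$, so that the sums $S_n$ telescope. To exclude this, change a single digit far out in the expansion. The point $x$ barely moves, so $h(x)$ barely changes in the mean, but the sum of $g$ along the orbit changes by a definite amount.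

\begin{lemma}\label{lem:positive}
$V_f>0$.
\end{lemma}

\begin{proof}
By invariance,
\[
0\le\int S_n^2\,dm=nc_0+2\sum_{k=1}^{n-1}(n-k)c_k=nV_f-2\sum_{k=1}^{n-1}kc_k-2n\sum_{k\ge n}c_k ,
\]
and the last two terms are bounded by Lemma~\ref{lem:cov}. So $V_f\ge0$. Suppose $V_f=0$; then $S_n$ is bounded in $L^2(m)$. Let $h\in L^2(m)$ be the weak limit of a subsequence of $h^{(n)}=\frac1n\sum_{k=1}^nS_k$. Since $S_k-S_k\circ T=g-g\circ T^k$, we have $h^{(n)}-h^{(n)}\circ T=g-\frac1nS_n\circ T\to g$ in $L^2(m)$. Composition with $T$ is a bounded operator, hence weakly continuous, so $g=h-h\circ T$ and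
\begin{equation}\label{eq:cob}
h-h\circ T^{n}=S_n\quad\text{almost everywhere}.
\end{equation}
Let $h_l$ be the conditional expectation of $h$ given $a_1,\dots,a_l$. The digits generate the Borel $\sigma$-algebra up to null sets, so $\|h-h_l\|_1\to0$ by martingale convergence.

Fix $l\ge1$. For a word $\mathbf{v}=(a_1,\dots,a_l)$ with $\rho=q_{l-1}/q_l\in[0,1]$, a digit $i$ and $t\in(0,1)$ let
\[
x(\mathbf{v},i,t)=[0;a_1,\dots,a_l,i+t]=\frac{p_l(i+t)+p_{l-1}}{q_l(i+t)+q_{l-1}},\qquad\Big|\frac{\partial x}{\partial t}\Big|=\frac1{q_l^2(i+\rho+t)^2}.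
\]
If $x$ has law $m$, then on the event that the first $l+1$ digits are $\mathbf{v},i$ the variable $t=T^{l+1}x$ has density $\delta_{\mathbf{v},i}(t)=|\partial x/\partial t|/((1+x)\log2)$, and
\[
\frac1{2\log2\,(i+2)^2}\le q_l^2\,\delta_{\mathbf{v},i}(t)\le\frac1{\log2\;i^2}.
\]
Summing over $i$, the density $\delta_{\mathbf{v}}=\sum_i\delta_{\mathbf{v},i}$ of the pair $(\mathbf{v},t)$ satisfies $q_l^2\delta_{\mathbf{v}}\asymp1$ with absolute constants. This has two consequences. First, given $\mathbf{v}$, the variable $t$ has a density on $(0,1)$ bounded below by an absolute constant $c>0$. Second, $\delta_{\mathbf{v}}\le C_i\delta_{\mathbf{v},i}$ with $C_i$ depending only on $i$, so the random point $x_i=x(\mathbf{v},i,t)$, obtained from $x$ by overwriting the digit $a_{l+1}$ with $i$, satisfies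
\[
\mathbf{P}(x_i\in E)=\sum_{\mathbf{v}}\int_0^1\mathbf{1}_E(x(\mathbf{v},i,t))\delta_{\mathbf{v}}(t)\,dt\le C_i\,m(E).
\]
Hence $\mathbf{E}|h(x_i)-h_l(x_i)|\le C_i\|h-h_l\|_1$. As $h_l(x_i)$ does not depend on $i$,
\begin{equation}\label{eq:swap}
\mathbf{E}|h(x_i)-h(x_{i'})|\to0\qquad(l\to\infty)
\end{equation}
for all digits $i,i'$. On the other hand, \eqref{eq:cob} holds at $x_i$ almost surely, $T^{l+1}x_i=t$, and \eqref{eq:product} and the line before it give $\prod_{j=0}^lT^jx_i=|q_lx_i-p_l|=1/(q_l(i+\rho+t))$. So $h(x_i)-h(t)=\sum_{j\le l}f(a_j)+f(i)-\mu\log(q_l(i+\rho+t))$ and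
\[
h(x_i)-h(x_{i'})=f(i)-f(i')-\mu\log\frac{i+\rho+t}{i'+\rho+t}.
\]
If $\mu=0$, then \eqref{eq:swap} shows that $f$ is constant, and a constant $f$ with $\mu_f=0$ vanishes; this contradicts $f\not\equiv0$. If $\mu\ne0$, take $i=1$, $i'=2$. The function $\log\frac{1+s}{2+s}$ has derivative $\frac1{(1+s)(2+s)}\ge\frac1{12}$ on $[0,2]$, so for fixed $\mathbf{v}$ the right side is monotone in $t$ with slope at least $|\mu|/12$ in absolute value. Its absolute value is then at least $\frac{|\mu|}{12}|t-t_0|$, where $t_0\in[0,1]$ is a point at which the absolute value is smallest, and $\int_0^1|t-t_0|\,dt\ge\frac14$. So $\mathbf{E}|h(x_1)-h(x_2)|\ge c|\mu|/48$ for all $l$, contradicting \eqref{eq:swap}.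
\end{proof}

\subsection{The limit law of $\Delta_Q$}

A stationary sequence $(Z_n)_{n\in\mathbb{Z}}$ is \emph{$\phi$-mixing} with coefficients $\phi_n$ if $|\mathbf{P}(E\cap E')-\mathbf{P}(E)\mathbf{P}(E')|\le\phi_n\mathbf{P}(E)$ whenever $E$ depends only on $(Z_j)_{j\le k}$ and $E'$ only on $(Z_j)_{j\ge k+n}$. Let $D[0,1]$ be the space of right-continuous functions with left limits, with the Skorokhod metric; we use only that this metric is bounded by the sup distance and that convergence to a continuous function is uniform. Let $\Rightarrow$ denote convergence in law and $W$ standard Brownian motion on $[0,1]$.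

\begin{theorem}[{\cite[Theorem 21.1]{Bil}}]\label{thm:bil}
Let $(Z_n)_{n\in\mathbb{Z}}$ be stationary and $\phi$-mixing with $\sum\phi_n^{1/2}<\infty$. Let $\zeta_n$ be the $n$-th shift of a square integrable function $\zeta_0$ of the sequence with mean zero, and suppose that there are functions $\zeta_0^{(l)}$ of $Z_{-l},\dots,Z_l$ with $\sum_l\|\zeta_0-\zeta_0^{(l)}\|_2<\infty$. Then $V=\mathbf{E}\zeta_0^2+2\sum_{k\ge1}\mathbf{E}\zeta_0\zeta_k$ converges absolutely, and if $V>0$, then $\big((Vn)^{-1/2}\sum_{1\le j\le nt}\zeta_j\big)_{0\le t\le1}\Rightarrow W$ in $D[0,1]$.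
\end{theorem}

\begin{proposition}\label{prop:real}
Let $\sigma=\sigma_f$, $0<\varepsilon<\frac12$ and $Q=N^{1/2-\varepsilon}$. Under Lebesgue measure, as $N\to\infty$,
\[
\frac{\Delta_Q}{\sqrt{\log N}}\Rightarrow\mathcal{N}\big(0,\sigma^2(\tfrac12-\varepsilon)\big),\qquad\frac{\Delta_{Q_1}-\Delta_Q}{\sqrt{\log N}}\Rightarrow\mathcal{N}(0,\sigma^2\varepsilon).
\]
\end{proposition}

\begin{proof}
\emph{Under the Gauss measure.} The digits $(a_j)_{j\ge1}$ are stationary under $m$; extend them to a two-sided stationary sequence. By (M) and stationarity the $\phi$-mixing inequality holds with $\phi_{k+1}=C\varrho^k$ when $E$ depends on finitely many coordinates, and it passes to all $E$ by approximation in measure. Take $\zeta_j=g\circ T^{j-1}$, a function of $a_j,a_{j+1},\dots$. Lemmas~\ref{lem:cov} and~\ref{lem:positive} verify the hypotheses of Theorem~\ref{thm:bil}, so $X_n:=\big(S_{\lfloor nt\rfloor}/\sqrt{V_fn}\big)_{0\le t\le1}\Rightarrow W$ under $m$.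

\emph{Under Lebesgue measure.} The idea is that $X_n$ hardly depends on the first $k$ digits, and that after $k$ steps Lebesgue measure has almost become $m$. Let $\rho_0(x)=(1+x)\log2=dx/dm$ and let $\rho_l$ be its $m$-average over cylinders of rank $l$; then $\int\rho_l\,dm=1$ and $\|\rho_0-\rho_l\|_\infty\le4\cdot2^{-l}$ by \eqref{eq:growth}. With $l=\lfloor k/2\rfloor$, (M) gives for all measurable $|Y|\le1$
\[
\Big|\int_0^1Y\circ T^k\,dx-\int Y\,dm\Big|\le4\cdot2^{-l}+C\varrho^{k-l}=:\epsilon_k\to0 .
\]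
For fixed $k$ we have $S_j\circ T^k-S_j=\sum_{i=j}^{j+k-1}g\circ T^i-\sum_{i<k}g\circ T^i$, so
\[
\sup_t|X_n\circ T^k-X_n|\le\frac{2k}{\sqrt{V_fn}}\max_{i<n+k}|g\circ T^i| .
\]
The right side tends to $0$ in $m$-probability, because for $\delta>0$
\[
m\Big(\max_{i<n+k}|g\circ T^i|>\delta\sqrt n\Big)\le\frac{n+k}{\delta^2n}\int_{|g|>\delta\sqrt n}g^2\,dm\to0,
\]
and hence in Lebesgue probability, as $\rho_0\le2$. If $|\Lambda|\le1$ is Lipschitz on $D[0,1]$, then for fixed $k$
\[
\int\Lambda(X_n)\,dx=\int\Lambda(X_n)\circ T^k\,dx+o(1)=\int\Lambda(X_n)\,dm+O(\epsilon_k)+o(1).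
\]
Letting $n\to\infty$ and then $k\to\infty$ gives $\int\Lambda(X_n)\,dx\to\mathbf{E}\Lambda(W)$. Bounded Lipschitz functions determine weak convergence, so $X_n\Rightarrow W$ under Lebesgue measure.

\emph{Random times.} Let $n_N=\lceil\lambda\log N\rceil$ and $Y_N(t)=S_{\lfloor n_Nt\rfloor}/\sqrt{\log N}$. Since $V_fn_N/\log N\to\sigma^2$, we have $Y_N\Rightarrow\sigma W$. For fixed $t_0$ and $\delta>0$ the functional $y\mapsto\sup_{|t-t_0|\le\delta}|y(t)-y(t_0)|$ is continuous at continuous paths, so its value at $Y_N$ converges in law to its value at $\sigma W$, which tends to $0$ as $\delta\to0$. Hence $Y_N(t_N)-Y_N(t_0)\to0$ in probability whenever random times $t_N\in[0,1]$ tend to $t_0$ in probability. Let $n(Q)=\max\{j\ge0:q_j\le Q\}$. From $q_{n(Q)}\le Q<q_{n(Q)+1}$ and (L) we get $n(Q)/\log Q\to\lambda$ almost everywhere, so $n(Q)/n_N\to\frac12-\varepsilon$ and $n(Q_1)/n_N\to\frac12$. Therefore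
\[
\big(S_{n(Q)},S_{n(Q_1)}\big)/\sqrt{\log N}\ \Rightarrow\ \sigma\big(W(\tfrac12-\varepsilon),W(\tfrac12)\big).
\]

\emph{From $S_{n(Q)}$ to $\Delta_Q$.} By \eqref{eq:product}, $S_n=\sum_{j\le n}f(a_j)-\mu\log q_n+O(1)$, so $\Delta_Q=S_{n(Q)}-\mu\log(Q/q_{n(Q)})+O(1)$. For $n=n(Q)$, \eqref{eq:product} gives $|x-p_n/q_n|\le1/(q_nq_{n+1})<1/(q_nQ)$. So if $q_{n(Q)}\le Q/\log N$, then $x$ is within $1/(qQ)$ of a fraction $p/q$ with $0\le p\le q\le Q/\log N$, an event of measure at most $\sum_{q\le Q/\log N}(q+1)\frac2{qQ}\le4/\log N$. Off this event $\Delta_Q=S_{n(Q)}+O(\log\log N)$. The argument applies verbatim with $Q_1$ in place of $Q$, and the proposition follows.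
\end{proof}

\section{Proof of Theorem~\ref{thm:clt} from Theorem~\ref{thm:indep}}\label{sec:proofclt}

Theorem~\ref{thm:indep} allows $3N^{1-2\varepsilon}$ blocks, so it applies to $\Delta_Q$ with $Q=N^{1/2-\varepsilon}$, whereas Proposition~\ref{prop:split} involves $Q_1$. For a real number, the digits between the two thresholds contribute variance only $\sigma^2\varepsilon\log N$. To transfer this to $a/N$ an upper bound suffices: $\mathbf{P}_N(a/N\in I)\le C_0|I|$ for every $Q_1$-interval $I$, with $C_0$ absolute. Counting all integers in $NI$ loses the unbounded factor $N/\varphi(N)$, so we sieve.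

\subsection{Reduced residues in short intervals}

We use Montgomery's large sieve in the following form: if $P$ is squarefree and $z\ge1$, then among any $n_0$ consecutive integers at most $(n_0+z^2)\big/\sum_{n\le z,\,n\mid P}\frac1{\varphi(n)}$ are prime to $P$.

\begin{lemma}\label{lem:sieve}
There is an absolute constant $C_0$ such that for large $N$ and every interval $I\subset(0,1)$ with $N|I|\ge\frac12(\log N)^4$ we have $\mathbf{P}_N(a/N\in I)\le C_0|I|$.
\end{lemma}

\begin{proof}
Let $z_0=(\log N)^{3/2}$ and $z=\sqrt{N|I|}\ge z_0$. Let $P$ be the product of the primes $p\mid N$ with $p\le z_0$, and $P'$ the product of the primes $p\le z$ not dividing $P$. Every squarefree $n\le z$ is $n_1n_2$ with $n_1\mid P$, $n_1\le z$, $n_2\mid P'$, and $\sum_{n_2\mid P'}1/\varphi(n_2)=\prod_{p\mid P'}(1-\frac1p)^{-1}$. For squarefree $n$, $1/\varphi(n)=\sum1/k$ over all $k$ with the same prime divisors as $n$. Hence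
\[
\sum_{n_1\le z,\,n_1\mid P}\frac1{\varphi(n_1)}\cdot\prod_{p\mid P'}\Big(1-\frac1p\Big)^{-1}\ge\sum_{\substack{n\le z\\ n\ \mathrm{squarefree}}}\frac1{\varphi(n)}\ge\sum_{k\le z}\frac1k\ge\log z .
\]
By Mertens' theorem $\log z\gg\prod_{p\le z}(1-\frac1p)^{-1}$, and $PP'=\prod_{p\le z}p$, so the first factor is $\gg\prod_{p\mid P}(1-\frac1p)^{-1}$. The large sieve with $n_0\le N|I|+1$ bounds the number of $a\in\mathbb{Z}_N^*$ with $a/N\in I$ by
\[
\ll N|I|\prod_{p\mid P}\Big(1-\frac1p\Big)=|I|\,\varphi(N)\prod_{p\mid N,\ p>z_0}\Big(1-\frac1p\Big)^{-1},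
\]
and the last product is at most $\exp(2\omega(N)/z_0)\le2$, as $\omega(N)\ll\log N$.
\end{proof}

\subsection{The characteristic function}

\begin{proof}[Proof of Theorem~\ref{thm:clt}]
The statements about $g$ and $V_f$ are Lemmas~\ref{lem:cov} and~\ref{lem:positive}. Fix $s\in\mathbb{R}$, $0<\varepsilon\le\frac1{10}$, $0<\delta<1$, and let $Q=N^{1/2-\varepsilon}$, $\sigma=\sigma_f$.

For each $Q$-interval $(x_1,x_2)$ let $\Theta$ take on $[x_1,x_2)$ the value that $\exp(is\Delta_Q/\sqrt{\log N})$ has on $(x_1,x_2)$, and put $F(a)=G(a)=\Theta(a/N)$ for $0\le a<N$. By Lemma~\ref{lem:partition}, $F$ is constant on the blocks of a partition into at most $2Q^2\le3N^{1-2\varepsilon}$ intervals. Each $[x_1,x_2)$ contains $N(x_2-x_1)+O(1)$ points $a/N$, so $\mathbb{E}F=\int_0^1\Theta\,dx+O(N^{-2\varepsilon})$, which tends to $\exp(-\frac12s^2\sigma^2(\frac12-\varepsilon))$ by Proposition~\ref{prop:real}. For $a\in\mathbb{Z}_N^*$ the points $a/N$ and $\bar a/N$ lie in (open) $Q$-intervals. Theorem~\ref{thm:indep} therefore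 gives
\begin{equation}\label{eq:char}
\mathbf{E}_N\exp\Big(is\,\frac{\Delta_Q(a/N)+\Delta_Q(\bar a/N)}{\sqrt{\log N}}\Big)\longrightarrow e^{-s^2\sigma^2(1-2\varepsilon)/2}.
\end{equation}

By Lemma~\ref{lem:partition} with $Q_1$ and $Q'=Q$, the function $\Delta_{Q_1}-\Delta_Q$ is constant on each $Q_1$-interval, these have length at least $(\log N)^4/(2N)$, and every $a/N$ with $a\in\mathbb{Z}_N^*$ lies in one of them. Apply Lemma~\ref{lem:sieve} to each $Q_1$-interval on which $|\Delta_{Q_1}-\Delta_Q|>\delta\sqrt{\log N}$, then Proposition~\ref{prop:real} and Chebyshev's inequality: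
\[
\limsup_{N\to\infty}\mathbf{P}_N\big(|\Delta_{Q_1}(\tfrac aN)-\Delta_Q(\tfrac aN)|>\delta\sqrt{\log N}\big)\le C_0\,\mathbf{P}\big(|\mathcal{N}(0,\sigma^2\varepsilon)|\ge\delta\big)\le\frac{C_0\sigma^2\varepsilon}{\delta^2}.
\]
The same bound holds with $\bar a$ in place of $a$, since $\bar a$ is uniform on $\mathbb{Z}_N^*$. Off these two events and the exceptional event of Proposition~\ref{prop:split}, $L_f(a/N)-\mu\log N$ differs from $\Delta_Q(a/N)+\Delta_Q(\bar a/N)$ by at most $(2\delta+o(1))\sqrt{\log N}$. Using $|e^{i\alpha}-e^{i\beta}|\le\min(2,|\alpha-\beta|)$ and \eqref{eq:char},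
\[
\limsup_{N\to\infty}\Big|\mathbf{E}_N\,e^{is(L_f(a/N)-\mu\log N)/\sqrt{\log N}}-e^{-s^2\sigma^2(1-2\varepsilon)/2}\Big|\le2|s|\delta+\frac{4C_0\sigma^2\varepsilon}{\delta^2}.
\]
The expectation does not depend on $\varepsilon$ or $\delta$. Letting $\varepsilon\to0$ and then $\delta\to0$, we see that it tends to $e^{-s^2\sigma^2/2}$, and L\'evy's continuity theorem finishes the proof.
\end{proof}

\subsection{The constant}\label{sec:constant}

Let $f=\mathbf{1}_{[b,c]}$, so $\mu_f=\mu_{[b,c]}$. For a uniformly random reduced fraction with denominator at most $Q$, the numerator is uniform on $\mathbb{Z}_N^*$ given the denominator $N$, and $N\to\infty$ in probability as $Q\to\infty$. So Theorem~\ref{thm:clt} implies the averaged central limit theorem with constant $\sigma_f$. A limit law is unique, so comparison with (ii) shows that $\sigma_f$ is the Baladi--Vall\'ee constant: $\sigma_{[b,c]}^2=\lambda V_f$.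

\begin{remark}
Let $f_1,\dots,f_k$ be linearly independent functions as in Theorem~\ref{thm:clt}. The maps $f\mapsto L_f,\mu_f,g$ are linear, so $(t_1,\dots,t_k)\mapsto\sigma^2_{t_1f_1+\dots+t_kf_k}$ is a quadratic form, positive definite by Theorem~\ref{thm:clt}. By the Cram\'er--Wold theorem the vector $\big((L_{f_i}(a/N)-\mu_{f_i}\log N)/\sqrt{\log N}\big)_{i\le k}$ converges to the nondegenerate centered normal law with this covariance form.
\end{remark}

\section{The projective line and the spectral gap}\label{sec:line}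

From now on $0<\varepsilon\le\frac1{10}$ is fixed. ``$N$ large'' means larger than a bound depending only on $\varepsilon$ and on the parameters named in the statement at hand.

\subsection{The inverse map as a change of chart}

For $D\ge1$ let $G_D=\operatorname{SL}_2(\mathbb{Z}/D\mathbb{Z})$ and
\[
u=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad v=\begin{pmatrix}1&0\\1&1\end{pmatrix}.
\]
We recall that $u,v$ generate $\operatorname{SL}_2(\mathbb{Z})$, that reduction $\operatorname{SL}_2(\mathbb{Z})\to G_D$ is onto (so $u,v$ generate $G_D$, and $G_N\to G_D$ is onto for $D\mid N$), that $|G_D|=D^3\prod_{p\mid D}(1-p^{-2})\le D^3$, and that $G_N=\prod_{p^n\|N}G_{p^n}$ by the Chinese remainder theorem.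

A vector $(x_1,x_2)\in(\mathbb{Z}/D\mathbb{Z})^2$ is \emph{primitive} if $\gcd(x_1,x_2,D)=1$; equivalently $x_1y_2-x_2y_1=1$ is solvable, that is, the vector is the first column of a matrix in $G_D$. The projective line $\mathbb{P}^1(\mathbb{Z}/D\mathbb{Z})$ is the set of primitive vectors modulo units, with points $[x_1:x_2]$. The group $G_D$ acts on it transitively. For $D=p^n$ the points are $[a:1]$ and $[1:b]$ with $p\mid b$, so in general there are $\Psi(D)=D\prod_{p\mid D}(1+\frac1p)$ points, and $D\le\Psi(D)\le D\tau(D)$.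

Let $\mathcal{H}=\ell^2(\mathbb{P}^1(\mathbb{Z}/N\mathbb{Z}))$ with the unitary action $(x\mathbf{f})(z)=\mathbf{f}(x^{-1}z)$ of $G_N$. Two facts make this the right setting. First, $[a:1]=[1:b]$ if and only if $a$ is a unit and $b=\bar a$. So if $\mathbf{f}$ is supported on the chart $\{[a:1]\}$ with $\mathbf{f}([a:1])=F(a)$, and $\mathbf{g}$ is supported on the chart $\{[1:b]\}$ with $\mathbf{g}([1:b])=\overline{G(b)}$, then
\begin{equation}\label{eq:inner}
\langle\mathbf{f},\mathbf{g}\rangle=\sum_{a\in\mathbb{Z}_N^*}F(a)G(\bar a).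
\end{equation}
Second, $u[a:1]=[a+1:1]$ and $v[1:b]=[1:b+1]$. Step functions with long steps are almost invariant under short translations, so $\mathbf{f}$ is almost fixed by small powers of $u$ and $\mathbf{g}$ by small powers of $v$.

\begin{example}[Exact invariance, prime modulus]\label{ex:model}
Let $N=p$ be prime and let $\mathcal{H}_0\subset\mathcal{H}$ be the functions of sum zero. The matrix $u$ fixes $\infty=[1:0]$ and permutes the other $p$ points cyclically, so the $u$-invariant vectors in $\mathcal{H}_0$ are the multiples of $\mathbf{e}_\infty=\mathbf{1}_{\{\infty\}}-\frac1{p+1}$. The matrix $v$ fixes $0=[0:1]$, and the $v$-invariant vectors are the multiples of $\mathbf{e}_0=\mathbf{1}_{\{0\}}-\frac1{p+1}$. Now $\|\mathbf{e}_\infty\|^2=\|\mathbf{e}_0\|^2=\frac p{p+1}$ and $\langle\mathbf{e}_\infty,\mathbf{e}_0\rangle=-\frac1{p+1}$. So a $u$-invariant and a $v$-invariant vector satisfy $|\langle\mathbf{f},\mathbf{g}\rangle|=\|\mathbf{f}\|\|\mathbf{g}\|/p$. In terms of the averages $\Pi_u=\frac1p\sum_ku^k$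 and $\Pi_v=\frac1p\sum_kv^k$, which are the projections onto the invariant vectors, $\|\Pi_v\Pi_u\|=1/p$ on $\mathcal{H}_0$.
\end{example}

The example shows the mechanism and both obstacles. Our functions are invariant, approximately, only under $u^k$ and $v^k$ with $|k|\le N^\varepsilon$, a tiny part of $\langle u\rangle$ and $\langle v\rangle$. And if $N$ is even, the functions pulled back from $\mathbb{P}^1(\mathbb{F}_2)$ form an invariant subspace on which the example with $p=2$ gives only the factor $\frac12$. A factor bounded away from $1$ is of no use here: $\mathbf{f}$ is not almost fixed by $v$, so the averaging cannot be iterated, and a single application must save more than $N/\varphi(N)$. We therefore separate the representations that come from small moduli and treat them by hand.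

\subsection{Short averages and levels}

For a measure $\nu$ on a finite group and a unitary representation $\pi$ let $\pi(\nu)=\sum_x\nu(x)\pi(x)$; then $\pi(\nu*\nu')=\pi(\nu)\pi(\nu')$ for the convolution $(\nu*\nu')(x)=\sum_{x_1x_2=x}\nu(x_1)\nu'(x_2)$. Put
\[
H=\lfloor N^\varepsilon\rfloor,\qquad\theta=H^{1/2},\qquad w(k)=\frac1H\max\Big(0,1-\frac{|k|}H\Big),
\]
\[
\alpha=\sum_kw(k)\delta_{u^k},\qquad\beta=\sum_kw(k)\delta_{v^k},\qquad\xi=\alpha*\beta*\alpha .
\]
The weight $w$ is the law of $k_1-k_2$ for independent uniform $k_1,k_2\in\{0,\dots,H-1\}$. Hence $\alpha,\beta,\xi$ are symmetric probability measures on $G_N$, and $\pi(\alpha)=tt^*$ with $t=\frac1H\sum_{0\le k<H}\pi(u^k)$, and $\pi(\beta)$ has the same form with $v$. This is the reason for the triangular weight: in every unitary representation,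
\begin{equation}\label{eq:positive}
0\le\pi(\alpha),\ \pi(\beta),\ \pi(\xi)\le1 .
\end{equation}

For $d\mid N$ let $\Gamma_d=\ker(G_N\to G_d)$. An irreducible representation of $G_N=\prod G_{p^n}$ is a tensor product $\pi=\bigotimes\pi_p$ of irreducible representations of the factors. Let $n_p$ be the least exponent such that $\pi_p$ factors through $G_{p^{n_p}}$, and call $\prod p^{n_p}$ the \emph{level} of $\pi$. Since $\Gamma_d$ is the product of the corresponding kernels in the factors, $\pi$ is trivial on $\Gamma_d$ if and only if its level divides $d$. We identify the irreducible representations of $G_d$ with those of $G_N$ of level dividing $d$.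

\begin{proposition}[Spectral gap]\label{prop:gap}
There are $M=M(\varepsilon)$ and $N_0(\varepsilon)$ such that for $N\ge N_0$ every irreducible representation $\pi$ of $G_N$ of level $d>\theta$ satisfies $\|\pi(\xi)\|\le N^{-\varepsilon/(8M)}$.
\end{proposition}

\subsection{Proof of Theorem~\ref{thm:indep} from Proposition~\ref{prop:gap}}

Let $J\le3N^{1-2\varepsilon}$ be the larger of the two numbers of blocks, and write $F=\mathbb{E}F+F_0$, $G=\mathbb{E}G+G_0$, so $|F_0|,|G_0|\le2$.

\emph{Sums over progressions.} For $d\mid N$ and any class $a_0$,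
\begin{equation}\label{eq:prog}
\Big|\sum_{a\equiv a_0\ (d)}F_0(a)\Big|\le2J .
\end{equation}
Indeed, a block with $\ell$ elements contains $\ell/d+\vartheta$ elements of the class with $|\vartheta|\le1$; the main terms add up to $\frac1d\sum_aF_0(a)=0$, and each error term is at most $2$. By inclusion--exclusion over squarefree $d\mid N$ with $a_0=0$, $|\sum_{a\in\mathbb{Z}_N^*}F_0(a)|\le2J\tau(N)$, and the same argument bounds the sum of $G_0$. Let $\mathbf{f},\mathbf{g}\in\mathcal{H}$ be built from $F_0,G_0$ as in \eqref{eq:inner}; then $\|\mathbf{f}\|,\|\mathbf{g}\|\le2\sqrt N$ and, expanding the product,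
\begin{equation}\label{eq:expand}
\sum_{a\in\mathbb{Z}_N^*}F(a)G(\bar a)=\varphi(N)\,\mathbb{E}F\,\mathbb{E}G+\langle\mathbf{f},\mathbf{g}\rangle+O(N^{1-2\varepsilon+o(1)}).
\end{equation}
For $d\mid N$ let $P_d$ be the orthogonal projection of $\mathcal{H}$ onto the sum of its irreducible subrepresentations of level $d$. The $P_d$ are mutually orthogonal, add up to $1$ and commute with $G_N$. With $P=\sum_{d>\theta}P_d$,
\[
\langle\mathbf{f},\mathbf{g}\rangle=\langle(1-P)\mathbf{f},\mathbf{g}\rangle+\langle P\mathbf{f},P\mathbf{g}\rangle .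
\]

\emph{Small levels.} Here $\mathbf{f}$ has almost no mass, by \eqref{eq:prog}. Let $\mathcal{A}_d$ be the average over $\Gamma_d$, the projection onto $\Gamma_d$-invariant vectors. As $\Gamma_d$ is normal, the invariant vectors of an irreducible representation form a subrepresentation, which is everything if the level divides $d$ and $0$ otherwise. So $\mathcal{A}_d=\sum_{d'\mid d}P_{d'}$ and $\|P_d\mathbf{f}\|\le\|\mathcal{A}_d\mathbf{f}\|$.

The $\Gamma_d$-orbits are the fibers of $\mathbb{P}^1(\mathbb{Z}/N\mathbb{Z})\to\mathbb{P}^1(\mathbb{Z}/d\mathbb{Z})$. Each orbit lies in a fiber. Conversely, take two points in a fiber; since units modulo $d$ lift to units modulo $N$, they have primitive representatives $\mathbf{x}_1\equiv\mathbf{x}_2\pmod d$. Let $g_1,g_2\in G_N$ have first columns $\mathbf{x}_1,\mathbf{x}_2$. Then $g_1^{-1}g_2$ has first column $(1,0)^T$ modulo $d$, so $g_1^{-1}g_2\equiv u^j\pmod d$ for some $j$, and $g_2u^{-j}g_1^{-1}\in\Gamma_d$ maps $\mathbf{x}_1$ to $\mathbf{x}_2$. The group $G_N$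 permutes the fibers transitively, so each has $\Psi(N)/\Psi(d)$ points; and a fiber meets the chart $\{[a:1]\}$ in no point or in the points with $a$ in one class modulo $d$. By \eqref{eq:prog}, $|\mathcal{A}_d\mathbf{f}|\le2J\Psi(d)/\Psi(N)$ pointwise, so $\|\mathcal{A}_d\mathbf{f}\|^2\le4J^2\Psi(d)^2/N$ and
\[
\|(1-P)\mathbf{f}\|^2\le\sum_{d\mid N,\ d\le\theta}\|\mathcal{A}_d\mathbf{f}\|^2\le\frac{4J^2\theta^2\tau(N)^3}N\le N^{1-3\varepsilon+o(1)} .
\]
Hence $|\langle(1-P)\mathbf{f},\mathbf{g}\rangle|\le N^{1-3\varepsilon/2+o(1)}$.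

\emph{Large levels.} Let $A,B$ be the operators by which $\alpha,\beta$ act on $\mathcal{H}$; then $\xi$ acts by $ABA$. We have $(u^k\mathbf{f})([a:1])=F_0(a-k)$, and $u^k\mathbf{f}$ vanishes off the chart. Viewed cyclically, the partition has at most $J$ boundaries, each separating $a-k$ from $a$ for $|k|$ values of $a$. So for $|k|<H$
\[
\|u^k\mathbf{f}-\mathbf{f}\|^2=\sum_a|F(a-k)-F(a)|^2\le4|k|J\le12N^{1-\varepsilon},
\]
and $\|A\mathbf{f}-\mathbf{f}\|\le\sqrt{12}N^{(1-\varepsilon)/2}$. The same computation in the chart $\{[1:b]\}$ bounds $\|B\mathbf{g}-\mathbf{g}\|$. Put $\mathbf{f}'=P\mathbf{f}$, $\mathbf{g}'=P\mathbf{g}$; as $P$ commutes with $A$ and $B$, these bounds hold for $\mathbf{f}',\mathbf{g}'$ too, and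
\[
\langle\mathbf{f}',\mathbf{g}'\rangle=\langle A\mathbf{f}',B\mathbf{g}'\rangle+\langle\mathbf{f}'-A\mathbf{f}',\mathbf{g}'\rangle+\langle A\mathbf{f}',\mathbf{g}'-B\mathbf{g}'\rangle=\langle BA\mathbf{f}',\mathbf{g}'\rangle+O(N^{1-\varepsilon/2}).
\]
By \eqref{eq:positive}, $B^2\le B$, so Proposition~\ref{prop:gap} gives
\[
\|BA\mathbf{f}'\|^2=\langle B^2A\mathbf{f}',A\mathbf{f}'\rangle\le\langle ABA\mathbf{f}',\mathbf{f}'\rangle\le4N^{1-\varepsilon/(8M)} .
\]
Thus $\langle\mathbf{f}',\mathbf{g}'\rangle\ll N^{1-\varepsilon/(16M)}$. Insert both bounds into \eqref{eq:expand} and divide by $\varphi(N)\gg N/\log\log N$. Theorem~\ref{thm:indep} follows with $c_0=\varepsilon/(20M)$. \qed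

\section{Proof of the spectral gap}\label{sec:gap}

\subsection{The trace method}

For a finite group $G$, the regular representation contains each irreducible $\pi$ exactly $\dim\pi$ times, and in it $x$ has trace $|G|$ if $x=1$ and $0$ otherwise. Hence $\sum_\pi(\dim\pi)^2=|G|$ and, for every measure $\nu$ on $G$,
\begin{equation}\label{eq:trace}
|G|\,\nu(1)=\sum_\pi\dim\pi\,\operatorname{tr}\pi(\nu).
\end{equation}
Let $\nu_M=\xi^{*M}$, let $\nu_M^D$ be its image on $G_D$ for $D\mid N$, and define, using that $\nu_M$ is symmetric,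
\begin{equation}\label{eq:Phi}
\Phi_D(M)=|G_D|\,\|\nu_M^D\|_2^2=|G_D|\,\nu_{2M}^D(1)=\sum_{\pi:\ \mathrm{level}\,\mid D}\dim\pi\,\operatorname{tr}\pi(\xi)^{2M}.
\end{equation}
This measures how far the walk is from uniform on $G_D$: for the uniform measure on a set $S$ the quantity $|G_D|\|\cdot\|_2^2$ is $|G_D|/|S|$. We record four properties.
\begin{enumerate}
\item[(P1)] $\Phi_D(M)$ is nonincreasing in $M$, by \eqref{eq:positive} and \eqref{eq:Phi}.
\item[(P2)] $\nu_{2M}^D(x)\le\|\nu_M^D\|_2^2=\nu_{2M}^D(1)=\Phi_D(M)/|G_D|$ for all $x\in G_D$, by Cauchy--Schwarz.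
\item[(P3)] $\dim\pi\,\|\pi(\xi)\|^{2M}\le\Phi_D(M)$ if the level of $\pi$ divides $D$, as all terms in \eqref{eq:Phi} are nonnegative.
\item[(P4)] $\Phi_{De}(M)\le e^3\Phi_D(M)$ if $De\mid N$, because merging atoms of a nonnegative measure does not decrease its $\ell^2$ norm and $|G_{De}|/|G_D|\le e^3$.
\end{enumerate}
Property (P3) is the source of the gap. Representations of level above $\theta$ have dimension at least $N^{\varepsilon/2-o(1)}$ (Lemma~\ref{lem:dim}), so it suffices to prove $\Phi_N(M)\le N^\delta$ for a small $\delta$ and a \emph{bounded} $M$. Since $\nu_M$ is supported on at most $(2H)^{3M}$ elements, $\Phi_N(M)\ge|G_N|(2H)^{-3M}$; so $M$ must be of order at least $1/\varepsilon$, and the claim is that the walk spreads out essentially as fast as this count permits, up to a factor in $M$ depending on $\varepsilon$.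

We build up the modulus $N$ in boundedly many steps. Put
\[
\kappa=\varepsilon/50,\qquad y=N^\kappa .
\]
Primes up to $y$ are cheap: grouped into factors $e\le y^2$, each costs $e^3\le N^{0.12\varepsilon}$ by (P4), and the dimension bound repays this when $M$ is doubled. A prime above $y$ may be as large as $N$, and the cost $p^3$ cannot be repaid in this way. But $N$ has at most $1/\kappa$ such prime factors. We treat one of them by growth in $\operatorname{SL}_2(\mathbb{F}_p)$, and then glue them together one at a time.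

\subsection{Dimensions and small levels}

Let $E=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$, so $u^k=1+kE$, and let $\mathfrak{sl}_2(\mathbb{F}_p)$ be the space of traceless $2\times2$ matrices over $\mathbb{F}_p$. For $k\ge1$ we have $\det(1+p^kX)\equiv1+p^k\operatorname{tr}X$ and $(1+p^kX)(1+p^kX')\equiv1+p^k(X+X')$ modulo $p^{k+1}$, so
\begin{equation}\label{eq:kernel}
\ker(G_{p^{k+1}}\to G_{p^k})=\{1+p^kX:X\in\mathfrak{sl}_2(\mathbb{F}_p)\}\cong(\mathfrak{sl}_2(\mathbb{F}_p),+),
\end{equation}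
and $x(1+p^kX)x^{-1}=1+p^kxXx^{-1}$ depends only on $x$ modulo $p$.

\begin{lemma}\label{lem:dim}
If $\pi$ has level $d$, then $\dim\pi\ge d\,8^{-\omega(d)}\ge d\,\tau(N)^{-3}$. If $\pi\ne1$ and all primes dividing $d$ exceed $y\ge2$, then $\dim\pi\ge(y-1)/2$.
\end{lemma}

\begin{proof}
Let $\pi$ be a representation of $G_{p^n}$ of level $p^n$, $n\ge1$. We show first that $\pi(u^{p^{n-1}})\ne1$. Otherwise $\ker\pi$ contains all conjugates of $u^{p^{n-1}}=1+p^{n-1}E$. With $\iota=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ we have $\iota E\iota^{-1}=-E^T$ and $vEv^{-1}=\left(\begin{smallmatrix}-1&1\\-1&1\end{smallmatrix}\right)$. For $n=1$ the kernel contains $u$ and $\iota u\iota^{-1}=v^{-1}$, so $\pi$ is trivial. For $n\ge2$ the matrices $E$, $E^T$, $vEv^{-1}$ span $\mathfrak{sl}_2(\mathbb{F}_p)$ for every $p$, including $p=2$, so by \eqref{eq:kernel} $\pi$ factors through $G_{p^{n-1}}$. Both contradict the level.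

So $\pi(u)$ has an eigenvalue $\zeta$ that is a primitive $p^n$-th root of unity. For a unit $t$, conjugation by $\operatorname{diag}(t,t^{-1})$ takes $u$ to $u^{t^2}$, so $\pi(u)$ and $\pi(u)^{t^2}$ have the same eigenvalues, and $\zeta^{t^2}$ is an eigenvalue of $\pi(u)$. Thus $\dim\pi$ is at least the number of squares in $(\mathbb{Z}/p^n\mathbb{Z})^*$. For odd $p$ this is $\varphi(p^n)/2\ge\max(p^n/3,(p-1)/2)$. For $p=2$ it is $1,1,2^{n-3}$ for $n=1$, $n=2$, $n\ge3$, hence at least $2^n/8$. Multiply over the tensor factors and use \eqref{eq:arith}.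
\end{proof}

For levels $d\le\theta$ the short averages are as good as full ones, and a trace computation replaces Example~\ref{ex:model}.

\begin{lemma}\label{lem:small}
If $\pi$ has level $d\le\theta$, then $\|\pi(\xi)\|\le2\tau(N)^2d^{-1/2}$. Hence for all $M\ge3$
\[
\sum_{\pi:\ \mathrm{level}\le\theta}\dim\pi\,\operatorname{tr}\pi(\xi)^{2M}\le64\,\tau(N)^{13}.
\]
\end{lemma}

\begin{proof}
View $\pi$ on $G_d$ and let $\Pi_u=\frac1d\sum_{k\bmod d}\pi(u^k)$ and $\Pi_v=\frac1d\sum_{k\bmod d}\pi(v^k)$, the projections onto the $u$- and $v$-invariant vectors. On an eigenvector of $\pi(u)$ with eigenvalue $e(j/d)\ne1$ the operator $\pi(\alpha)$ acts by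
\[
\Big|\frac1H\sum_{0\le k<H}e(jk/d)\Big|^2\le\frac1{H^2\sin^2(\pi j/d)}\le\frac{d^2}{4H^2}\le\frac1{4H},
\]
and on invariant vectors by $1$. So $\|\pi(\alpha)-\Pi_u\|\le\frac1{4H}$; the same holds for $\beta$ and $\Pi_v$, and replacing the three factors one at a time gives $\|\pi(\xi)-\Pi_u\Pi_v\Pi_u\|\le H^{-1}\le d^{-2}$.

In every representation $\operatorname{tr}(\Pi_u\Pi_v\Pi_u\Pi_v)=\operatorname{tr}\big((\Pi_u\Pi_v\Pi_u)^2\big)\ge\|\Pi_u\Pi_v\Pi_u\|^2$, since $\Pi_u^2=\Pi_u$. By \eqref{eq:trace} on $G_d$,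
\[
\dim\pi\,\|\Pi_u\Pi_v\Pi_u\|^2\le|G_d|\,d^{-4}\,\#\{(k,h,k',h')\bmod d:\ u^kv^hu^{k'}v^{h'}=1\}.
\]
The equation says that $u^kv^h=\left(\begin{smallmatrix}1+kh&k\\h&1\end{smallmatrix}\right)$ equals $v^{-h'}u^{-k'}=\left(\begin{smallmatrix}1&-k'\\-h'&1+h'k'\end{smallmatrix}\right)$, that is, $k'=-k$, $h'=-h$, $kh=0$. There are $\sum_{k\bmod d}\gcd(k,d)=\sum_{e\mid d}e\,\varphi(d/e)\le d\tau(d)$ solutions. So $\|\Pi_u\Pi_v\Pi_u\|^2\le\tau(d)/\dim\pi\le\tau(N)^4/d$ by Lemma~\ref{lem:dim}, and the first claim follows. By \eqref{eq:positive} it suffices to prove the second for $M=3$. The representations of level $d$ contribute at most $\sum(\dim\pi)^2\cdot64\tau(N)^{12}d^{-3}\le64\tau(N)^{12}$, as $|G_d|\le d^3$, and there are at most $\tau(N)$ levels.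
\end{proof}

\subsection{From slow decay to a set of small tripling}

For a subset $S$ of a group let $S^k$ be the set of products of $k$ elements of $S$; $S$ is symmetric if $S=S^{-1}$. For a measure $\nu$ let $\tilde\nu(x)=\nu(x^{-1})$. We use four results.

\begin{theorem}[{\cite[Lemma 15]{Var}}]\label{thm:bsg}
There is an absolute constant $R\ge1$ such that the following holds, with absolute implied constants. If $\nu,\nu'$ are probability measures on a group, $K>2$ and $\|\nu*\nu'\|_2>\|\nu\|_2^{1/2}\|\nu'\|_2^{1/2}/K$, then there is a symmetric set $S$ with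
\[
K^{-R}\|\nu\|_2^{-2}\ll|S|\ll K^R\|\nu\|_2^{-2},\qquad|S^3|\ll K^R|S|,\qquad\min_{x\in S}(\tilde\nu*\nu)(x)\gg K^{-R}/|S| .
\]
\end{theorem}

\begin{theorem}[{\cite[Key Proposition]{Hel}}]\label{thm:helf}
For $\delta>0$ there are $c_1,\varepsilon_1>0$ depending only on $\delta$ such that if $S\subset\operatorname{SL}_2(\mathbb{F}_p)$ lies in no proper subgroup and $|S|<p^{3-\delta}$, then $|S^3|>c_1|S|^{1+\varepsilon_1}$.
\end{theorem}

\begin{theorem}[Gowers; Nikolov--Pyber]\label{thm:gowers}
If all nontrivial irreducible representations of a finite group $G$ have dimension at least $d_0$, and $S\subset G$ has $|S|>|G|d_0^{-1/3}$, then $S^3=G$.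
\end{theorem}

The fourth is Ruzsa's triangle inequality $|XZ^{-1}||Y|\le|XY^{-1}||YZ^{-1}|$. (Fix a representation $xz^{-1}$ of each element of $XZ^{-1}$; the map $(xz^{-1},y)\mapsto(xy^{-1},yz^{-1})$ is injective.) For symmetric $S$ and $X=S^{k-2}$, $Y=S$, $Z=S^2$ it gives $|S^k||S|\le|S^{k-1}||S^3|$, so
\begin{equation}\label{eq:ruzsa}
|S^k|\le(|S^3|/|S|)^{k-2}|S|\qquad(k\ge3).
\end{equation}

The $\ell^2$ norm of the walk cannot drop by a power of $N$ at each of many doublings of $M$. At a doubling where it does not, Theorem~\ref{thm:bsg} produces a set that behaves like a subgroup and carries much of the walk. If we can show that this set is nearly all of $G_D$, the walk is nearly uniform.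

\begin{lemma}\label{lem:flat}
For $\eta>0$ there is an integer $J(\eta)$ such that the following holds for $N$ large. For every $D\mid N$ and $M_0\ge1$ there are $M$ with $M_0\le M\le2^{J(\eta)}M_0$ and a symmetric set $S\subset G_D$ with $1\in S$ such that, with absolute implied constants,
\[
\text{\rm(a)}\ \ \nu_{2M}^D(S)\gg N^{-\eta},\qquad\text{\rm(b)}\ \ |S^3|\ll N^\eta|S|,\qquad\text{\rm(c)}\ \ \Phi_D(M)\ll N^\eta|G_D|/|S| .
\]
\end{lemma}

\begin{proof}
Let $K=N^{\eta/R}>2$, $J=\lfloor3R/(2\eta)\rfloor+1$, $M_j=2^jM_0$. If $\|\nu^D_{M_{j+1}}\|_2\le\|\nu^D_{M_j}\|_2/K$ for all $0\le j<J$, then $\|\nu^D_{M_J}\|_2\le K^{-J}<N^{-3/2}$; but every probability measure on $G_D$ has $\ell^2$ norm at least $|G_D|^{-1/2}\ge N^{-3/2}$. So $\|\nu^D_{2M}\|_2>\|\nu^D_M\|_2/K$ for some $M=M_j$, $j<J$. Theorem~\ref{thm:bsg} with $\nu=\nu'=\nu_M^D$ gives a symmetric set $S_0$; here $\tilde\nu*\nu=\nu_{2M}^D$. Put $S=S_0\cup\{1\}$. Summing the pointwise lower bound over $S_0$ gives (a). Since $S^3=S_0^3\cup S_0^2\cup S_0\cup\{1\}$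 has at most $4|S_0^3|$ elements, (b) holds. And $|S|\le2|S_0|\ll N^\eta\|\nu_M^D\|_2^{-2}$ is (c).
\end{proof}

\subsection{One prime}

\begin{lemma}\label{lem:one}
For $\delta>0$ there is $M_1(\delta)$, depending also on $\varepsilon$, such that for $N$ large $\Phi_p(M_1(\delta))\le N^\delta$ for all primes $p\mid N$.
\end{lemma}

\begin{proof}
If $p\le\theta$, all representations of $G_p$ have level at most $\theta$, and $\Phi_p(3)\le64\tau(N)^{13}\le N^\delta$ by Lemma~\ref{lem:small}. Let $p>\theta$.

\emph{The walk does not concentrate on subgroups:} for every proper subgroup $\Lambda<G_p$ and $M\ge1$,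
\begin{equation}\label{eq:nonconc}
\nu_M^p(\Lambda)\le3/\theta .
\end{equation}
For a measure $\nu$, $\langle\nu*\mathbf{1}_\Lambda,\mathbf{1}_\Lambda\rangle=\sum_x\nu(x)|\Lambda\cap x\Lambda|=|\Lambda|\nu(\Lambda)$. Convolution by $\xi$ is an operator between $0$ and $1$ by \eqref{eq:positive}, so $\nu_M^p(\Lambda)$ is nonincreasing in $M$, and we may take $M=1$. A $\xi$-random element is $u^{k_1}v^hu^{k_2}$ with independent exponents of law $w$. A residue class modulo $p$ contains at most $2H/p+1$ integers in $(-H,H)$, so it has $w$-mass at most $\frac2p+\frac1H\le\frac3\theta$. If $u\notin\Lambda$, then $u^j\in\Lambda$ only for $p\mid j$, since $u$ has prime order; so for given $h,k_2$ the values $k_1$ with $u^{k_1}v^hu^{k_2}\in\Lambda$ lie in one class. If $u\in\Lambda$, then $v\notin\Lambda$ as $u,v$ generate $G_p$, and $u^{k_1}v^hu^{k_2}\in\Lambda$ forces $v^h\in\Lambda$, that is, $p\mid h$. This proves \eqref{eq:nonconc}.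

\emph{Growth.} Let $c_1,\varepsilon_1$ be the constants of Theorem~\ref{thm:helf} for $\delta/2$, and fix $\eta>0$ with $\eta<\delta/2$ and $\eta(1+\varepsilon_1)<\varepsilon\varepsilon_1/2$; in particular $\eta<\varepsilon/2$. Take $M,S$ from Lemma~\ref{lem:flat} with $D=p$, $M_0=1$. Suppose $|S|<p^{3-\delta/2}$. Since $\theta\gg N^{\varepsilon/2}$, (a) and \eqref{eq:nonconc} show that $S$ lies in no proper subgroup for $N$ large. Theorem~\ref{thm:helf} and (b) give $|S|^{\varepsilon_1}\ll N^\eta$, with a constant depending on $\delta$. By (P2) and \eqref{eq:nonconc} with $\Lambda=\{1\}$, every point has $\nu_{2M}^p$-mass at most $3/\theta$, so (a) gives $|S|\gg N^{\varepsilon/2-\eta}$. Together, $N^{\varepsilon\varepsilon_1/2}\ll N^{\eta(1+\varepsilon_1)}$, which is false for $N$ large. Hence $|S|\ge p^{3-\delta/2}$, and (c) gives $\Phi_p(M)\ll N^{\eta+\delta/2}$, so $\Phi_p(M)\le N^\delta$ for $N$ large. By (P1) we may take $M_1(\delta)=\max(3,2^{J(\eta)})$.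
\end{proof}

\subsection{Gluing large primes}

Suppose the walk is nearly uniform on $G_D$ and on $G_p$. It need not be so on $G_{Dp}$ a priori: it could live on a subgroup that maps onto both quotients, such as the graph of a homomorphism. We show that no such subgroup exists, in an approximate form: a set that maps onto both quotients has a bounded product set containing a nontrivial element of $\ker(G_{Dp}\to G_D)$, and the conjugates of one such element fill the kernel.

\begin{lemma}\label{lem:fill}
There is an absolute $p_0$ such that for primes $p\ge p_0$: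
\begin{enumerate}
\item[(a)] if $C$ is the conjugacy class of $x\ne\pm1$ in $G_p$, then $C^8=G_p$;
\item[(b)] if $O$ is the orbit of $X\ne0$ in $\mathfrak{sl}_2(\mathbb{F}_p)$ under conjugation by $G_p$, then every element of $\mathfrak{sl}_2(\mathbb{F}_p)$ is a sum of $8$ elements of $O$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p$ be odd and let $z$ be a non-scalar $2\times2$ matrix over $\mathbb{F}_p$. The matrices commuting with $z$ are the $s+tz$, and $\det(s+tz)=s^2+st\operatorname{tr}z+t^2\det z=1$ has at most two solutions $s$ for each $t$. So at most $2p$ elements of $G_p$ commute with $z$. This applies to $x$ and to every nonzero traceless matrix.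

(a) Let $\chi$ run over the irreducible characters. By column orthogonality $\sum_\chi|\chi(x)|^2$ is the order of the centralizer, so $|\chi(x)|^2\le2p$; and $\chi(1)\ge\frac{p-1}2$ for $\chi\ne1$ by the proof of Lemma~\ref{lem:dim}. The uniform measure $\nu_C$ on $C$ is central, so by Schur's lemma it acts in $\pi$ as the scalar $\chi(x)/\chi(1)$. Applying \eqref{eq:trace} to $\nu_C^{*8}*\delta_{z^{-1}}$ gives Frobenius' formula: for $z\in G_p$,
\[
|G_p|\,\nu_C^{*8}(z)=\sum_\chi\chi(1)\Big(\frac{\chi(x)}{\chi(1)}\Big)^8\chi(z^{-1})\ge1-\sum_{\chi\ne1}\chi(1)^2\Big|\frac{\chi(x)}{\chi(1)}\Big|^8\ge1-p^3\Big(\frac{8p}{(p-1)^2}\Big)^4,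
\]
which is positive for large $p$.

(b) Nonzero orbits have at least $p(p^2-1)/(2p)=(p^2-1)/2$ elements. The form $\operatorname{tr}(ZY)=2z_1y_1+z_2y_3+z_3y_2$, for $Z=\left(\begin{smallmatrix}z_1&z_2\\z_3&-z_1\end{smallmatrix}\right)$ and $Y=\left(\begin{smallmatrix}y_1&y_2\\y_3&-y_1\end{smallmatrix}\right)$, is nondegenerate, so the maps $Z\mapsto e(\operatorname{tr}(ZY)/p)$ are all the additive characters. Let $\widehat O(Y)=\frac1{|O|}\sum_{Z\in O}e(\operatorname{tr}(ZY)/p)$. It is constant on orbits, as $\operatorname{tr}(Zx Yx^{-1})=\operatorname{tr}(x^{-1}ZxY)$, and Parseval's identity gives $\sum_Y|\widehat O(Y)|^2=p^3/|O|$. So $|\widehat O(Y)|^2\le4p^3/(p^2-1)^2$ for $Y\ne0$. The number of ways to write $Z_0$ as a sum of $8$ elements of $O$ is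
\[
\frac{|O|^8}{p^3}\sum_Y\widehat O(Y)^8e(-\operatorname{tr}(Z_0Y)/p)\ge\frac{|O|^8}{p^3}\Big(1-p^3\Big(\frac{4p^3}{(p^2-1)^2}\Big)^4\Big),
\]
which is positive for large $p$.
\end{proof}

\begin{lemma}\label{lem:glue}
Let $p\ge\max(p_0,5)$ be prime and let all primes dividing $D$ be at least $5$. If $S\subset G_{Dp}$ is symmetric, $1\in S$, and $S^3$ maps onto $G_D$ and onto $G_p$, then $S^{123}=G_{Dp}$.
\end{lemma}

\begin{proof}
Let $\mathcal{N}=\ker(G_{Dp}\to G_D)$. It suffices to show $\mathcal{N}\subset S^{120}$, since every element of $G_{Dp}$ lies in $\mathcal{N}S^3$.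

\emph{Case 1: $p\nmid D$.} Here $G_{Dp}=G_D\times G_p$ and $\mathcal{N}=1\times G_p$. For $h\in G_D$ choose $\gamma(h)$ with $(h,\gamma(h))\in S^3$. Suppose that $(1,x)\in S^9$ implies $x=\pm1$. Since $(1,\gamma(h_1)\gamma(h_2)\gamma(h_1h_2)^{-1})\in S^9$, the map $\gamma$ induces a homomorphism $G_D\to\operatorname{PSL}_2(\mathbb{F}_p)$. It is onto: for $x\in G_p$ there is $(h,x)\in S^3$, and $(1,x\gamma(h)^{-1})\in S^6\subset S^9$ gives $x=\pm\gamma(h)$. Recall that $\operatorname{PSL}_2(\mathbb{F}_q)$ is a nonabelian simple group of order $(q^3-q)/2$ for primes $q\ge5$. By \eqref{eq:kernel}, the composition factors of $G_D=\prod G_{q^n}$ are cyclic groups and the groups $\operatorname{PSL}_2(\mathbb{F}_q)$ with $q\mid D$. None has the order and type of $\operatorname{PSL}_2(\mathbb{F}_p)$, as $q\ne p$; this contradicts the Jordan--H\"older theorem. So there is $(1,x)\in S^9$ with $x\ne\pm1$. Conjugating by $S^3$, which maps onto $G_p$, gives $1\times C\subset S^{15}$ for the class $C$ of $x$, and Lemma~\ref{lem:fill}(a)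 gives $\mathcal{N}\subset S^{120}$.

\emph{Case 2: $D=D_1p^k$ with $k\ge1$, $p\nmid D_1$.} Here $G_{Dp}=G_{D_1}\times G_{p^{k+1}}$, and $\mathcal{N}$ is the group \eqref{eq:kernel} in the second factor. For $h\in G_D$ choose a preimage $\gamma(h)\in S^3$. Suppose $S^9\cap\mathcal{N}=\{1\}$. Since $\gamma(h_1)\gamma(h_2)\gamma(h_1h_2)^{-1}\in S^9\cap\mathcal{N}$, the map $\gamma$ is a homomorphism. The element $h=(1,u)\in G_{D_1}\times G_{p^k}$ has $h^{p^k}=1$, so $\gamma(h)^{p^k}=1$. The second component of $\gamma(h)$ is $x=u(1+p^kY)$ with $Y\in\mathfrak{sl}_2(\mathbb{F}_p)$. Induction on $n$, using $x^{n+1}=x^nu(1+p^kY)$, gives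
\[
x^n=u^n\Big(1+p^k\sum_{i=0}^{n-1}u^{-i}Yu^i\Big),\qquad u^{-i}Yu^i=Y+i(YE-EY)-i^2EYE .
\]
For $n=p^k$ the sums $\sum_{i<n}1=n$, $\sum_{i<n}i=\frac{n(n-1)}2$, $\sum_{i<n}i^2=\frac{n(n-1)(2n-1)}6$ are divisible by $p$, because $p\ge5$. So $x^{p^k}=u^{p^k}=1+p^kE\ne1$ in $G_{p^{k+1}}$, a contradiction. Hence $S^9$ contains $1+p^kX$ with $X\ne0$. Conjugating by $S^3$, which maps onto $G_p$, gives $1+p^kO\subset S^{15}$ for the orbit $O$ of $X$, and Lemma~\ref{lem:fill}(b) with \eqref{eq:kernel} gives $\mathcal{N}\subset S^{120}$.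
\end{proof}

The computation in Case 2 does fail for $p=3$: the matrix $\left(\begin{smallmatrix}1&1\\-3&-2\end{smallmatrix}\right)$ reduces to $u$ modulo $3$ and has order $3$, having determinant $1$ and trace $-1$.

\begin{lemma}\label{lem:several}
For every integer $n\ge0$ and $\delta>0$ there is $M_n(\delta)$, depending also on $\varepsilon$, such that for $N$ large the following holds: if $D\mid N$ has exactly $n$ prime factors, counted with multiplicity, all exceeding $y$, then $\Phi_D(M_n(\delta))\le N^\delta$.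
\end{lemma}

\begin{proof}
For $n=0$ we have $\Phi_1=1$, and $n=1$ is Lemma~\ref{lem:one}. Let $n\ge1$, assume the claim for $n$ and all $\delta$, and consider $Dp\mid N$, where $D$ has $n$ prime factors and all primes involved exceed $y$. Let $M_0=\max(M_n(\kappa/10),M_1(\kappa/10))$ and $\eta=\min(\delta,\kappa)/200$, and take $M,S$ from Lemma~\ref{lem:flat} for the modulus $Dp$. Let $D_0\in\{D,p\}$ and let $S'$ be the image of $S$ in $G_{D_0}$. By (a), (P2), (P1) and the choice of $M_0$,
\[
N^{-\eta}\ll\nu_{2M}^{Dp}(S)\le\nu_{2M}^{D_0}(S')\le|S'|\,N^{\kappa/10}/|G_{D_0}| .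
\]
By Lemma~\ref{lem:dim} the nontrivial irreducible representations of $G_{D_0}$ have dimension at least $(N^\kappa-1)/2$, and $\eta+\kappa/10<\kappa/3$. So Theorem~\ref{thm:gowers} gives $S'^3=G_{D_0}$ for $N$ large. This is the step that needs all primes to exceed a power of $N$. Lemma~\ref{lem:glue} now gives $S^{123}=G_{Dp}$. By \eqref{eq:ruzsa} and (b), $|G_{Dp}|\ll N^{121\eta}|S|$, so (c) gives $\Phi_{Dp}(M)\ll N^{122\eta}$, and $122\eta<\delta$. By (P1) we may take $M_{n+1}(\delta)=2^{J(\eta)}M_0$.
\end{proof}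

\subsection{Small primes and the end of the proof}

\begin{lemma}\label{lem:boot}
Let $\delta=\varepsilon/50$ and let $N$ be large in terms of $\varepsilon$ only. If $M\ge3$, $De\mid N$, $e\le y^2$ and $\Phi_D(M)\le N^\delta$, then $\Phi_{De}(2M)\le N^\delta$.
\end{lemma}

\begin{proof}
By (P4), $\Phi_{De}(M)\le N^{6\kappa+\delta}=N^{0.14\varepsilon}$. If the level of $\pi$ divides $De$ and exceeds $\theta$, then (P3) and Lemma~\ref{lem:dim} give
\[
\|\pi(\xi)\|^{2M}\le N^{0.14\varepsilon}\tau(N)^3/\theta\le N^{-0.3\varepsilon},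
\]
since $\theta\gg N^{0.5\varepsilon}$. As $\operatorname{tr}\pi(\xi)^{4M}\le\|\pi(\xi)\|^{2M}\operatorname{tr}\pi(\xi)^{2M}$, these representations contribute at most $N^{-0.3\varepsilon}\Phi_{De}(M)\le1$ to $\Phi_{De}(2M)$. The others contribute at most $64\tau(N)^{13}$ by Lemma~\ref{lem:small}, and $1+64\tau(N)^{13}\le N^\delta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gap}]
Let $\delta=\varepsilon/50$. Write $N=N_1N_2$, where $N_1$ is composed of the primes exceeding $y$ and $N_2$ of the others. Since $y^{1/\kappa}=N$, the number $N_1$ has at most $1/\kappa$ prime factors with multiplicity. Let $M'=\max\big(3,\max_{n\le1/\kappa}M_n(\delta)\big)$. By Lemma~\ref{lem:several} and (P1), $\Phi_{N_1}(M')\le N^\delta$ for $N$ large.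

List the prime factors of $N_2$ with multiplicity and multiply them in turn, closing a group as soon as its product exceeds $y$. This writes $N_2=e_1\cdots e_k$ with all $e_i\le y^2$ and all but possibly the last exceeding $y$, so $k\le\lfloor1/\kappa\rfloor+1$. Applying Lemma~\ref{lem:boot} to $D=N_1,N_1e_1,\dots$ gives $\Phi_N(2^kM')\le N^\delta$, and by (P1) $\Phi_N(M)\le N^\delta$ with $M=2^{\lfloor1/\kappa\rfloor+1}M'$, which depends only on $\varepsilon$. For $\pi$ of level $d>\theta$, (P3) and Lemma~\ref{lem:dim} give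
\[
\|\pi(\xi)\|^{2M}\le N^{\varepsilon/50}\tau(N)^3/\theta\le N^{-\varepsilon/4}
\]
for $N$ large, which is the claim.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABH} Christoph Aistleitner, Bence Borda, Manuel Hauke, \emph{On the distribution of partial quotients of reduced fractions with fixed denominator}, arXiv:2210.14095 (2022).

\bibitem{Bil} Billingsley, \emph{Convergence of Probability Measures} (1968).

\bibitem{Hel} Helfgott, Ann. of Math. \textbf{167} (2008).

\bibitem{Var} Varj\'u, J. Eur. Math. Soc. \textbf{14} (2012).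

\end{thebibliography}
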